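# Polar Duality and Finite-Time Curvature Blow-up for a Locally Constrained Flow in the Sphere

## 1. The polar dual of a convex hypersurface

View $\mathbb S^{n+1}$, $n\ge 2$, as the unit sphere of $\mathbb R^{n+2}$. To an oriented hypersurface, given by its position vector $X$ and its unit normal $\nu$ (both vectors of $\mathbb R^{n+2}$), we associate the pair
$$(\tilde X,\tilde\nu)=(-\nu,-X).$$
Everything below turns on this map. It replaces each principal curvature by its reciprocal. A hypersurface whose curvature is about to become infinite is turned into one whose curvature is about to become zero, and a zero of the curvature is something one can study with smooth objects. We shall use it to show that a certain flow, designed to prove an isoperimetric-type inequality, can lose all control of the curvature in arbitrarily short time.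

Conventions. Fix $o\in\mathbb S^{n+1}$, let $\rho$ be the distance to $o$, and write points as $X=\cos\rho\,o+\sin\rho\,\theta$ with $\theta$ in the unit sphere $\mathbb S^n$ of $o^\perp$. Put $\phi(\rho)=\sin\rho$, so $\phi'=\cos\rho$ and the round metric is $d\rho^2+\phi^2g_{\mathbb S^n}$. Principal curvatures and principal directions are defined by $d\nu(e_i)=\kappa_i\,dX(e_i)$; a geodesic sphere of radius $r<\pi/2$ with outward normal then has $\kappa_i=\cot r>0$. The second fundamental form is $h=-\langle \nu,d^2X\rangle$. The support function is $u=\langle\phi\,\partial_\rho,\nu\rangle$. Since $\phi\,\partial_\rho=-\nabla\cos\rho=-(o-\langle o,X\rangle X)$,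
$$\phi'(\rho)=\langle o,X\rangle,\qquad u=-\langle o,\nu\rangle .$$

**Definition (the class $\mathcal C$).** $\mathcal C$ consists of the closed connected immersed hypersurfaces $(X,\nu)$ with $\kappa_i>0$, $u>0$ and $\langle o,X\rangle>0$ everywhere.

Let $(X,\nu)\in\mathcal C$. Since $u>0$, we have $\sin\rho\ge u>0$, and the radial projection $M\to\mathbb S^n$, $X\mapsto\theta$, is a local diffeomorphism, because it degenerates only where $\partial_\rho$ is tangent, that is, where $u=0$. As $M$ is compact and $\mathbb S^n$ is connected and simply connected, this projection is a covering and hence a diffeomorphism. So members of $\mathcal C$ are embedded radial graphs in $B_{\pi/2}(o)$. They bound a domain containing $o$, and $\nu$ is the outward normal.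

**Lemma 1.** The map $(X,\nu)\mapsto(\tilde X,\tilde \nu)=(-\nu,-X)$ is an involution of $\mathcal C$, with $\tilde\kappa_i=1/\kappa_i$, $\tilde\phi'=u$ and $\tilde u=\phi'$. If a family has normal speed $\langle X_t,\nu\rangle=f$, then $\langle\tilde X_t,\tilde\nu\rangle=-f$.

*Proof.* On $e_i$ we have $d\tilde X=-d\nu=-\kappa_i\,dX$, and $\kappa_i\ne0$, so $\tilde X$ is an immersion into the unit sphere. The vector $\tilde\nu=-X$ is orthogonal to $\tilde X=-\nu$ and to the image of $d\tilde X$, so it is a unit normal. Moreover $d\tilde\nu=-dX=\kappa_i^{-1}d\tilde X$ on $e_i$. Next, $\tilde\phi'=\langle o,\tilde X\rangle=-\langle o,\nu\rangle=u$ and $\tilde u=-\langle o,\tilde\nu\rangle=\langle o,X\rangle=\phi'$. Thus the three positivity conditions for $(X,\nu)$ give those for $(\tilde X,\tilde\nu)$, and applying the map twice gives the identity. Finally $\langle\tilde X_t,\tilde\nu\rangle=\langle\nu_t,X\rangle=-\langle\nu,X_t\rangle=-f$, because $\langle\nu,X\rangle=0$. $\square$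

Two examples. The geodesic sphere of radius $r<\pi/2$ about $o$ has $\nu=-\sin r\,o+\cos r\,\theta$, so $\tilde X=\sin r\,o-\cos r\,\theta$: its dual is the sphere of radius $\pi/2-r$, with curvature $\tan r=1/\cot r$. At the other extreme, suppose that a piece of hypersurface is ruled by great-circle arcs along which $\nu$ is constant, like a cone. Then $-\nu$ collapses each ruling to a point, and the "dual" of this piece is not a hypersurface at all. Strictly convex hypersurfaces close to such a cone have duals with a very large curvature. This cone reappears in Section 4.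

## 2. A locally constrained flow, its spheres, and the two theorems

Let $\sigma_j$ be the $j$-th elementary symmetric function of $\kappa=(\kappa_1,\dots,\kappa_n)$, with $\sigma_0=1$ and $\sigma_{-1}=0$. For $1\le k\le n-1$ put
$$F=\frac{\sigma_{k+1}(\kappa)}{\sigma_k(\kappa)},\qquad c=c_{n,k}=\frac{\sigma_{k+1}(1,\dots,1)}{\sigma_k(1,\dots,1)}=\frac{n-k}{k+1}.$$
For a closed embedded hypersurface $M$ bounding a domain $\Omega$, with outward normal, the quermassintegrals are
$$\mathcal A_{-1}=\mathrm{Vol}(\Omega),\qquad \mathcal A_0=\mathrm{Area}(M),\qquad \mathcal A_1=\int_M\sigma_1\,d\mu_g+n\,\mathrm{Vol}(\Omega),$$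
$$\mathcal A_j=\int_M\sigma_j\,d\mu_g+\frac{n-j+1}{j-1}\,\mathcal A_{j-2}\qquad(2\le j\le n).$$
For example, for the ball $B_r(o)\subset\mathbb S^3$ ($n=2$) we get $\mathcal A_0=4\pi\sin^2r$. Since $\mathrm{Vol}(B_r)=2\pi r-\pi\sin2r$, also $\mathcal A_1=4\pi\sin^2r\cdot2\cot r+2\,\mathrm{Vol}(B_r)=4\pi r+2\pi\sin 2r$, with derivative $8\pi\cos^2r=2\int\sigma_2\,d\mu_g$. The correction terms are there to make this kind of variation formula true; see Section 8.

Chen, Guan, Li and Scheuer introduced the flow
$$X_t=\big(c_{n,k}\,\phi'(\rho)-uF\big)\nu \tag{1}$$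
to study a conjecture. Let $s_{k-1}=\mathcal A_{k-1}(B_{\pi/2}(o))$ and let $\xi_{k,k-1}$ be the unique positive function on $(0,s_{k-1})$ such that $\mathcal A_k=\xi_{k,k-1}(\mathcal A_{k-1})$ on geodesic spheres. The conjecture is that $\mathcal A_k(\Omega)\ge\xi_{k,k-1}(\mathcal A_{k-1}(\Omega))$ for every smooth, closed, connected, embedded, convex hypersurface enclosing a bounded domain, with equality exactly for geodesic spheres. Smooth convergence of (1) would yield this relation. The following question is from Min Chen, "Alexandrov-Fenchel type inequalities for hypersurfaces in the sphere", arXiv:2501.07854 (2025).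

Call $M_0$ *admissible* if it is a smooth, closed, connected, embedded, strictly convex hypersurface ($\kappa_i>0$) with $M_0\subset B_{\pi/2}(o)$ and $o\in\Omega_0$. Such an $M_0$ is a radial graph about $o$ with $u>0$; so, by Section 1, the admissible hypersurfaces are exactly the members of $\mathcal C$. Does the flow (1) from every admissible $M_0$ exist smoothly for all $t\ge0$ and converge smoothly to a geodesic sphere centered at $o$ with the same $\mathcal A_{k-1}$? In particular, is there a uniform curvature bound?

**Spheres, by hand.** On a geodesic sphere with center $p$ and radius $r$ write $X=\cos r\,p+\sin r\,\omega$, $\nu=-\sin r\,p+\cos r\,\omega$ with $\omega\perp p$. Then $F=c\cot r$, $\phi'=\cos r\langle o,p\rangle+\sin r\langle o,\omega\rangle$ and $u=\sin r\langle o,p\rangle-\cos r\langle o,\omega\rangle$. Hence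
$$c\phi'-uF=c\,\langle o,\omega\rangle\Big(\sin r+\frac{\cos^2r}{\sin r}\Big)=\frac{c}{\sin r}\langle o,\omega\rangle .$$
If $p=o$ this vanishes: centered spheres are stationary. In general, a sphere of fixed radius with moving center $p(t)$ is $\{\langle X,p\rangle=\cos r\}$. Differentiating this with $X_t=f\nu$ gives $-f\sin r+\sin r\langle\omega,p_t\rangle=0$, so its normal speed is $\langle p_t,\omega\rangle$. So, up to tangential reparametrization, the flow keeps the radius and moves the center by $p_t=\frac{c}{\sin r}(o-\langle o,p\rangle p)$. The distance $\beta$ from $o$ to $p$ satisfies $\beta_t=-\frac c{\sin r}\sin\beta$, i.e. $\tan(\beta/2)$ decays like $e^{-ct/\sin r}$. On spheres the answer is yes. In general it is no.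

A *smooth solution on an interval $I\ni0$* means a smooth map $X:M\times I\to\mathbb S^{n+1}$ of immersions with $\sigma_k(\kappa)\ne0$ satisfying (1), where $X(\cdot,0)$ is the given embedding of $M_0$.

**Theorem 1.** Let $n\ge2$, $1\le k\le n-1$, $r_0\in(0,\pi/2)$, $\varepsilon_0>0$, $t_0>0$. There is an admissible, rotationally symmetric $M_0$, a radial graph $\rho$ with $\|\rho-r_0\|_{C^1(\mathbb S^n)}<\varepsilon_0$, such that there is no smooth solution on $[0,t_0]$. More precisely, there is $T\in(0,t_0)$ and a unique smooth strictly convex solution on $[0,T)$ with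
$$\lim_{t\to T}\max_{M_t}\kappa_i=\infty,$$
while on $[0,T)$ the quantities $u$, $\cos\rho$, $F$, $\min\kappa_i$ are bounded below by positive constants and $F$ is bounded above. As $t\to T$ the polar dual hypersurfaces $-\nu(M_t)$ converge smoothly to a smooth weakly convex hypersurface having a zero principal curvature somewhere. The same finite-time blow-up (before $t_0$) holds for all smooth $M_0'$ in a $C^4$-neighborhood of $M_0$.

**Theorem 2.** Let $r\in(0,\pi/2)$, $\alpha\in(0,1)$. There is $\varepsilon>0$ such that if $M_0$ is a smooth radial graph with $\|\rho_0-r\|_{C^{2,\alpha}(\mathbb S^n)}<\varepsilon$, then the flow has a smooth solution for all $t\ge0$, which stays strictly convex and converges exponentially in $C^\infty$ to the geodesic sphere centered at $o$ with $\mathcal A_{k-1}=\mathcal A_{k-1}(\Omega_0)$.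

So the statement in question is false for every $n\ge2$ and $1\le k\le n-1$, and no uniform $C^2$ estimate holds in general, even $C^1$-close to a centered sphere. This says nothing against the conjectured inequality; it shows only that this flow does not prove it for all convex data.

## 3. The dual flow and the set where it is parabolic

The purpose of this section is to write the flow on the dual side and to find out for which curvatures, positive or not, the dual equation is parabolic.

Let $m=n-k\in[1,n-1]$ and $G=\sigma_{m-1}/\sigma_m$. Since $\sigma_j(1/\tilde\kappa)=\sigma_{n-j}(\tilde\kappa)/\sigma_n(\tilde\kappa)$,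
$$F(\kappa)=\frac{\sigma_{k+1}(1/\tilde\kappa)}{\sigma_k(1/\tilde\kappa)}=\frac{\sigma_{n-k-1}(\tilde\kappa)}{\sigma_{n-k}(\tilde\kappa)}=G(\tilde\kappa).$$
By Lemma 1, a family in $\mathcal C$ has normal speed $c\phi'-uF$ if and only if its dual family has normal speed
$$\tilde f=\tilde\phi'\,G(\tilde\kappa)-c\,\tilde u. \tag{2}$$

**The equation for graphs.** For a radial graph $\{\cos\rho(\theta)\,o+\sin\rho(\theta)\,\theta\}$ put $v=\sqrt{1+|\nabla\rho|^2/\phi^2}$. The outward normal is $\nu=v^{-1}(\partial_\rho-\phi^{-2}\nabla\rho)$, so $\langle\partial_\rho,\nu\rangle=1/v$ and $u=\phi/v$. If $\rho$ depends on $t$, the graph has normal speed $\rho_t/v$. Hence graphs evolve with normal speed (2) if and only if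
$$\rho_t=Q[\rho]:=\big(\phi'(\rho)\,G(\kappa)-cu\big)\,v. \tag{3}$$
With $e$ the metric of $\mathbb S^n$, the graph has
$$g_{ij}=\phi^2e_{ij}+\rho_i\rho_j,\qquad h_{ij}=\frac1v\Big(-\nabla_{ij}\rho+2\frac{\phi'}{\phi}\rho_i\rho_j+\phi\phi'e_{ij}\Big). \tag{4}$$
Only $h$ contains second derivatives of $\rho$, so
$$\frac{\partial Q}{\partial(\nabla_{ij}\rho)}=v\,\phi'\,\frac{\partial G}{\partial h_{ij}}\cdot\Big(-\frac1v\Big)=-\phi'\,\frac{\partial G}{\partial h_{ij}} .$$
In a basis orthonormal for $g$ and diagonalizing $h$, the matrix $\partial G/\partial h_{ij}$ is diagonal with entries $\partial_iG(\kappa)$. So (3) is parabolic where $\phi'>0$ and all $\partial_iG<0$.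

**Definition (admissible functions).** Let $D\subset\mathbb R^n$ be the open symmetric set where $\sigma_{m-1}>0$, $\sigma_m>0$ and $\partial_iG<0$ for all $i$. A function $\rho\in C^2(\mathbb S^n)$ is *admissible* if $0<\rho<\pi/2$ and $\kappa\in D$ everywhere on its graph. A time-dependent function is admissible if it is so at each time.

This is an open condition on the 2-jet of $\rho$. On $D$ we have $G>0$, and $G$ is a rational function of the entries of the shape operator, so $Q$ is smooth in the 2-jet. For example, if $n=2$ and $k=1$, then $m=1$, $G=1/(\kappa_1+\kappa_2)$, $\partial_iG=-1/(\kappa_1+\kappa_2)^2$ and $D=\{\kappa_1+\kappa_2>0\}$. Convexity plays no role there. In general the essential point is the following.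

**Lemma 2.** $D$ contains every vector with nonnegative entries at most one of which is zero.

*Proof.* At least $n-1\ge m$ entries are positive, so $\sigma_{m-1},\sigma_m>0$. Write $\sigma_{j;i}$ for $\sigma_j$ of the entries other than $\kappa_i$, so that $\sigma_j=\sigma_{j;i}+\kappa_i\sigma_{j-1;i}$ and $\partial_i\sigma_j=\sigma_{j-1;i}$. Then
$$\partial_iG=\frac{\sigma_{m-2;i}\,\sigma_m-\sigma_{m-1}\,\sigma_{m-1;i}}{\sigma_m^2}=\frac{\sigma_{m-2;i}\,\sigma_{m;i}-\sigma_{m-1;i}^2}{\sigma_m^2},$$
since the two terms $\kappa_i\sigma_{m-2;i}\sigma_{m-1;i}$ cancel. Among the remaining $n-1$ entries at least $n-2\ge m-1$ are positive, so $\sigma_{m-1;i}>0$. If $m=1$, then $\sigma_{m-2;i}=0$ and $\partial_iG<0$. If $m\ge2$, recall Newton's inequality for $N$ real numbers: $\sigma_{j-1}\sigma_{j+1}\le\frac{j(N-j)}{(j+1)(N-j+1)}\sigma_j^2$ for $1\le j\le N-1$. With $N=n-1$ and $j=m-1\le N-1$ the factor is less than $1$ and $\sigma_{m-1;i}^2>0$, so $\sigma_{m-2;i}\sigma_{m;i}<\sigma_{m-1;i}^2$, and $\partial_iG<0$. $\square$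

So the dual flow does not notice, as far as parabolicity is concerned, when one curvature passes through zero. The original flow does: there the curvature is infinite. The question becomes whether the dual flow preserves convexity.

## 4. The drift of a zero curvature along a cone

The natural attempt is the maximum principle. Suppose the dual hypersurfaces are strictly convex until some first time, when the smallest curvature $\kappa_1$ becomes zero. If one could show $\partial_t\kappa_1\ge0$ in such a situation, up to terms that the maximum principle handles, convexity would be preserved and $\max\kappa$ of the original flow would stay bounded on bounded time intervals. We test this where the spatial derivatives of $\kappa_1$ cannot help: on a piece where $\kappa_1$ vanishes identically.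

Write $\mathbb R^{n+2}=\mathbb Ro\oplus\mathbb Ra\oplus\mathbb R^n$ with $a$ a unit vector. A rotational hypersurface is $X=(x_0,x_1,r\omega)$, $\omega\in\mathbb S^{n-1}$, with profile $\gamma=(x_0,x_1,r)\in\mathbb S^2$ and normal $(\nu_0,\nu_1,\nu_r\omega)$. We also write $\nu=(\nu_0,\nu_1,\nu_r)$ for the normal of the profile. Let $s$ be arclength along the profile and $'=d/ds$ for functions on it (on $\phi$, as always, the prime is $d/d\rho$). Where $r>0$, $\kappa_1$ is given by $\nu'=\kappa_1\gamma'$. In the rotational directions $dX=r\,d\omega$ and $d\nu=\nu_r\,d\omega$, so $\kappa_2=\dots=\kappa_n=\nu_r/r$.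

A *conical piece* is an open piece of the profile with $r>0$ and $\nu_r>0$ along which $\kappa_1\equiv0$. There $\nu$ is constant, the profile is a great-circle arc, and $\kappa=(0,\kappa_2,\dots,\kappa_2)$ with $\kappa_2>0$, which lies in $D$ by Lemma 2.

**Lemma 3.** Let $\rho_0$ be smooth and admissible, with rotationally symmetric graph having a conical piece. Let $f=\phi'G-cu$ be the speed (2). At points of this piece, along the family $\rho_0+tQ[\rho_0]$ and at fixed $\theta$,
$$\partial_t\kappa_1\big|_{t=0}=-(f''+f)=-\frac{n-k}{k(k+1)\,\nu_r}\Big[(k+2)\,x_0'r'-(2k+1)\,x_0r\Big]. \tag{5}$$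

*Proof.* **Step 1: $\partial_t\kappa_1=-(f''+f)$.** The operator $Q$ commutes with isometries of $\mathbb S^n$, so the family $\rho^t=\rho_0+tQ[\rho_0]$ is rotationally symmetric and smooth in $(\theta,t)$ for small $t$. Parametrize the profile by the angle $\psi\in(0,\pi)$ of $\theta$: $\gamma(\psi,t)=(\cos\rho^t,\sin\rho^t\cos\psi,\sin\rho^t\sin\psi)$. Its curvature $\kappa_1(\psi,t)$, given by $\nu_\psi=\kappa_1\gamma_\psi$, is a principal curvature of the graph at fixed $\theta$. At $t=0$ the normal speed is $\langle\gamma_t,\nu\rangle=Q[\rho_0]/v=f$.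

Work at $t=0$ on the conical piece, with $\mathsf T=\gamma_\psi/|\gamma_\psi|=\gamma'$. There $\kappa_1=0$, so $\nu_\psi=0$. The frame $(\gamma,\mathsf T,\nu)$ is orthonormal in $\mathbb R^3$, and $\langle\nu_t,\nu\rangle=0$, $\langle\nu_t,\gamma\rangle=-\langle\nu,\gamma_t\rangle=-f$, and
$$\langle\nu_t,\gamma_\psi\rangle=-\langle\nu,\gamma_{t\psi}\rangle=-\partial_\psi\langle\nu,\gamma_t\rangle+\langle\nu_\psi,\gamma_t\rangle=-f_\psi .$$
Hence $\nu_t=-f'\mathsf T-f\gamma$. Differentiate $\nu_\psi=\kappa_1\gamma_\psi$ in $t$ at $t=0$; since $\kappa_1=0$, this gives $\partial_\psi\nu_t=(\partial_t\kappa_1)\gamma_\psi$, i.e. $(\partial_t\kappa_1)\mathsf T=\nu_t'$. On a great-circle arc $\mathsf T'=\gamma''=-\gamma$, so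
$$(\partial_t\kappa_1)\,\mathsf T=-f''\mathsf T+f'\gamma-f'\gamma-f\mathsf T=-(f''+f)\mathsf T .$$

**Step 2: computing $f$.** On the piece $\sigma_j=\binom{n-1}j\kappa_2^j$, so
$$G=\frac{\binom{n-1}{m-1}}{\binom{n-1}m\,\kappa_2}=\frac m{n-m}\cdot\frac1{\kappa_2}=\frac{n-k}k\cdot\frac r{\nu_r},\qquad f=\frac{n-k}{k\,\nu_r}\,x_0r-\frac{n-k}{k+1}\,u,$$
where $u=-\nu_0$ and $\nu_r$ are constant along the piece.

**Step 3: computing $f''+f$.** From $\gamma''=-\gamma$ we get $(x_0r)''=-2x_0r+2x_0'r'$. So
$$f''+f=\frac{n-k}{k\nu_r}\Big[2x_0'r'-x_0r-\frac k{k+1}\,u\,\nu_r\Big].$$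
The matrix with columns $\gamma,\gamma',\nu$ is orthogonal. Its first and third rows are orthogonal: $x_0r+x_0'r'+\nu_0\nu_r=0$, i.e. $u\nu_r=x_0r+x_0'r'$. Inserting this, the bracket becomes $\frac1{k+1}\big[(2k+2-k)x_0'r'-(k+1+k)x_0r\big]$, which is (5). $\square$

Here is exactly where the maximum principle stops. On the piece both $x_0=\phi'$ and $G$ (a multiple of $r$) satisfy $y''=-y$, so Step 3 can also be read as
$$\partial_t\kappa_1\big|_{t=0}=c\,u+\phi'G-2\,x_0'\,G' .$$
The first two terms are positive and would preserve convexity. The third is the cross term between the derivative of the factor $\phi'$ and the derivative of $G$, and it has no sign. Where $x_0'=0$ it is harmless, and (5) says that the zero curvature becomes positive. But suppose that $r$ is close to $0$, i.e. we are near the tip of the cone, and that $x_0'r'>0$, i.e. the ruling approaches $o$ as it leaves the axis. Then $\phi'G$ is nearly zero, $cu$ is nearly $\frac{n-k}{\nu_r}\cdot\frac1{k+1}x_0'r'$, and the cross term is $\frac{n-k}{\nu_r}\cdot\frac2k\,x_0'r'$. Since $\frac2k>\frac1{k+1}$, the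 cross term wins, for every $n$ and $k$. For $n=2$, $k=1$ the condition for $\partial_t\kappa_1<0$ is just $x_0'r'>x_0r$.

So the failed attempt hands us a plan for a counterexample: build a smooth, weakly convex, admissible hypersurface containing a conical piece close to the tip of its cone; show that the dual flow really exists from it and that (5) holds along the true solution, so that it becomes non-convex at once; perturb the initial hypersurface to a strictly convex one; and dualize. The next two sections carry out the two constructions.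

## 5. A convex body with a conical collar

**Lemma 4.** Let $r_0\in(0,\pi/2)$, $b=\cot r_0$. For each $\lambda\in(0,b/2)$ there is a smooth admissible function $\rho_0^{(\lambda)}$ on $\mathbb S^n$ with rotationally symmetric graph such that:

1. the graph has nonnegative principal curvatures, at most one of them zero at each point;
2. the graph has a conical piece containing a point, in some direction $\theta_0$, at which $(k+2)x_0'r'>(2k+1)x_0r$;
3. as $\lambda\to0$, on the graph $\phi'\to\sin r_0$ and $u\to\cos r_0$ uniformly;
4. for each $\lambda$ there are smooth functions $\rho_\varepsilon\to\rho_0^{(\lambda)}$ in $C^\infty(\mathbb S^n)$ as $\varepsilon\to0$, whose graphs are rotationally symmetric and lie in $\mathcal C$.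

The sphere of radius $r_0$ has dual radius $\pi/2-r_0$; this is why $\sin$ and $\cos$ trade places in item 3.

*Proof.* **Step 1: gnomonic coordinates.** This step reduces convexity in the hemisphere to convexity in Euclidean space. A point $y\in\mathbb R^{n+1}=\mathbb Ra\oplus\mathbb R^n$ corresponds to $X=(1,y)/q$, $q=\sqrt{1+|y|^2}$; so $|y|=\tan\rho$ and $\phi'=1/q$. If a hypersurface of $\mathbb R^{n+1}$ has unit normal $N$, its image has normal
$$\nu=\mu\,(-\langle y,N\rangle,\,N),\qquad\mu=(1+\langle y,N\rangle^2)^{-1/2},$$
since this unit vector is orthogonal to $(1,y)$ and to all $(0,dy)$. The second differential $d^2X$ equals $(0,d^2y)/q$ plus multiples of $(0,dy)$ and of $(1,y)$. Therefore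
$$h=-\langle\nu,d^2X\rangle=\frac\mu q\,h_{\rm Eucl},\qquad u=-\nu_0=\mu\,\langle y,N\rangle .$$
So the signature of the second fundamental form is preserved. (Check on the sphere $|y|=b$: $\mu=1/q=(1+b^2)^{-1/2}$, $h_{\rm Eucl}=|dy|^2/b$, so $h=\frac{|dy|^2}{b(1+b^2)}$, while $g=\frac{|dy|^2}{1+b^2}$; hence $\kappa=1/b=\cot\rho$.)

**Step 2: the two functions and their smooth maximum.** We intersect the ball $|y|\le b$ with a very blunt cone whose tip is rounded off, and smooth the edge. Write $y=(z,y')$, $R=|y'|$. For $R_*\in(0,1)$, to be chosen in Step 6, let $h_*=|\cdot|*\eta_{R_*}$ on $\mathbb R$, where $\eta_{R_*}$ is a smooth even probability density supported in $[-R_*,R_*]$ and positive in the interior. Then $h_*$ is smooth, even, convex, $|h_*'|\le1$, $h_*(R)=|R|$ for $|R|\ge R_*$, $h_*\le|R|+R_*$, $h_*''=2\eta_{R_*}$; so $h_*''(0)>0$, and $h_*'(0)=0$ gives $h_*'>0$ on $(0,\infty)$. Put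
$$g_1=z+\lambda h_*(R)-(b-\lambda),\qquad g_2=\frac{|y|^2-b^2}{2b},\qquad\delta=\frac\lambda8,$$
$$\mathcal M(p_1,p_2)=\tfrac12(p_1+p_2)+\chi(p_1-p_2),$$
with $\chi$ smooth, even, convex and $\chi(\xi)=|\xi|/2$ for $|\xi|\ge\delta$. By convexity $|\chi'|\le\frac12$, and $\frac{|\xi|}2\le\chi\le\frac{|\xi|}2+\frac\delta2$: the lower bound because a convex function lies above its tangent lines $\pm\xi/2$, the upper one because $\chi\le\delta/2$ on $[-\delta,\delta]$. Hence $\mathcal M$ is convex, its partial derivatives $\mathcal M_1=\frac12+\chi'$ and $\mathcal M_2=\frac12-\chi'$ lie in $[0,1]$ and have sum $1$, and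
$$\max(p_1,p_2)\le\mathcal M(p_1,p_2)\le\max(p_1,p_2)+\tfrac\delta2 .$$
Both $g_1,g_2$ are smooth and convex ($h_*$ is even and smooth, and convex and nondecreasing on $[0,\infty)$). Let $\Xi=\mathcal M(g_1,g_2)$ and $K=\{\Xi\le0\}$. Since the second derivatives of $\mathcal M$ contribute only the term $\chi''\,(Dg_1-Dg_2)\otimes(Dg_1-Dg_2)\ge0$,
$$D^2\Xi\ge\mathcal M_1D^2g_1+\mathcal M_2D^2g_2, \tag{6}$$
and $\Xi$ is a smooth convex function.

**Step 3: $K$ is a smooth convex body with $0$ in its interior, if $\lambda R_*<b/4$.** As $\max\le\mathcal M$, we have $K\subset\{g_2\le0\}=\{|y|\le b\}$, so $K$ is compact. Also $g_2(0)=-b/2$ and $g_1(0)\le\lambda R_*-(b-\lambda)\le\lambda R_*-\frac b2<-\frac b4$, so $\Xi(0)\le-\frac b4+\frac\lambda{16}<0$. Where $\Xi(y)=0$, convexity gives $\langle D\Xi(y),y\rangle\ge\Xi(y)-\Xi(0)>0$. So $D\Xi\ne0$ there, $\partial K=\{\Xi=0\}$ is smooth, and its outward normal $N=D\Xi/|D\Xi|$ satisfies $\langle y,N\rangle>0$.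

**Step 4: $\partial K$ is weakly convex with at most one zero principal curvature at each point.** Its second fundamental form is $D^2\Xi|_{T\partial K}/|D\Xi|\ge0$. If $\mathcal M_2>0$, it is positive definite by (6), since $D^2g_2=I/b$. If $\mathcal M_2=0$, then $\mathcal M_1=1$ and $D^2\Xi\ge\lambda D^2\big(h_*(|y'|)\big)$. For $y'\ne0$ the right-hand side is nonnegative and equals $\lambda h_*'(R)/R>0$ times the identity on the $(n-1)$-dimensional space of rotational directions, which are tangent to $\partial K$; a nonnegative form on an $n$-dimensional space that is positive definite on an $(n-1)$-dimensional subspace has kernel of dimension at most one. For $y'=0$ we have $D\Xi=Dg_1=(1,0)$, the tangent space is $\mathbb R^n$, and there the right-hand side is $\lambda h_*''(0)I>0$.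

Let $\rho_0^{(\lambda)}$ be the radial function of the spherical image of $\partial K$. It is smooth because $\langle y,N\rangle>0$, takes values in $(0,\pi/2)$, and its graph has curvatures as in item 1 by Step 1. By Lemma 2 it is admissible. The whole construction is invariant under rotations of $\mathbb R^n$.

**Step 5: the conical piece.** Consider the line $z=b-\lambda-\lambda R$ in the $(z,R)$ half-plane. At $R=0$ we have $g_2=\frac{(b-\lambda)^2-b^2}{2b}=-\lambda+\frac{\lambda^2}{2b}\le-\frac34\lambda$. So there is $R_2=R_2(b,\lambda)>0$ such that on this line $g_2\le-\lambda/4<-\delta$ and $z>0$ for $0\le R\le R_2$. For $R_*<R<R_2$ the points of the line satisfy $g_1=0$ and $g_1-g_2>\delta$; hence $\Xi=g_1$ nearby, $\Xi=0$ on the line, and the line is part of the profile of $\partial K$. Its spherical image is a great-circle arc, so $\kappa_1=0$ there. Since $N\parallel(1,\lambda\omega)$, we have $\nu_r=\mu\lambda/\sqrt{1+\lambda^2}>0$.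

**Step 6: the sign, and the choice of $R_*$.** Parametrize the arc by $R$, with a dot for $d/dR$: $\gamma=(1,z,R)/q$, $\dot z=-\lambda$, $q\dot q=R-\lambda z$. Then
$$\dot x_0=-\frac{\dot q}{q^2}=\frac{\lambda z-R}{q^3},\qquad\dot r=\frac{q^2-R(R-\lambda z)}{q^3}=\frac{1+z^2+\lambda Rz}{q^3},\qquad x_0r=\frac R{q^2}.$$
As $R\to0$, $\dot x_0\dot r\to\lambda(b-\lambda)\big(1+(b-\lambda)^2\big)q^{-6}|_{R=0}>0$, while $x_0r\,|\dot\gamma|^2\to0$. These expressions do not involve $R_*$. So there is $R_3=R_3(b,\lambda,k)\in(0,R_2]$ with $(k+2)\dot x_0\dot r>(2k+1)x_0r|\dot\gamma|^2$ for $0<R<R_3$. Now fix $R_*<\min(R_3,1)$ with $\lambda R_*<b/4$, and a point of the profile with $R_*<R<R_3$; let $\theta_0\in\mathbb S^n$ be its direction. Since $x_0'r'=\dot x_0\dot r/|\dot\gamma|^2$, item 2 holds at this point.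

**Step 7: item 3.** We show that $|y|-b\to0$ and $N-y/|y|\to0$ uniformly on $\partial K$ as $\lambda\to0$. Always $|y|\le b$. Put $\xi=g_1-g_2$.

- Where $\mathcal M_1=0$, i.e. $\chi'(\xi)=-\frac12$, monotonicity of $\chi'\ge-\frac12$ gives $\chi'=-\frac12$ on $(-\infty,\xi]$, so $\chi(\xi)=-\xi/2$. Then $0=\Xi=g_2$, so $|y|=b$, and $D\Xi=Dg_2=y/b$, so $N=y/b$.
- Where $\mathcal M_1>0$, we have $\xi>-\delta$, so $g_1\ge g_2-\delta$ and $0=\Xi\le\max(g_1,g_2)+\frac\delta2\le g_1+\frac32\delta$. Hence $z\ge b-\lambda-\lambda(R+R_*)-\frac32\delta\ge b-C\lambda$ with $C=C(b)$, using $R\le b$ and $R_*<1$. So $|y|\ge b-C\lambda$ and $R^2\le b^2-z^2\le2bC\lambda$ for small $\lambda$. There $Dg_1=(1,\lambda h_*'\omega)$ and $Dg_2=y/b$ tend to $(1,0)$; so do their convex combination $D\Xi$, hence $N$, and also $y/|y|$.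

Consequently $\phi'=1/q\to(1+b^2)^{-1/2}=\sin r_0$ and $u=\mu\langle y,N\rangle\to b/\sqrt{1+b^2}=\cos r_0$, uniformly.

**Step 8: strictly convex approximation.** Let $p$ be the gauge function of $K$: convex, nonnegative, homogeneous of degree one, with $K=\{p\le1\}$, and smooth away from $0$ because $\langle y,N\rangle>0$. Put $p_\varepsilon=\sqrt{p^2+\varepsilon|y|^2}$ and $K_\varepsilon=\{p_\varepsilon\le1\}$. Away from $0$, $D^2(p^2)=2Dp\otimes Dp+2pD^2p\ge0$, so $D^2(p_\varepsilon^2)\ge2\varepsilon I$. On $\partial K_\varepsilon$ homogeneity gives $\langle D(p_\varepsilon^2),y\rangle=2p_\varepsilon^2=2>0$. So $\partial K_\varepsilon$ is smooth with $\langle y,N\rangle>0$ and positive definite second fundamental form. Its spherical image is the graph of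
$$\rho_\varepsilon(\theta)=\arctan\Big(\big(p(\theta)^2+\varepsilon\big)^{-1/2}\Big),$$
which converges to $\rho_0^{(\lambda)}$ in $C^\infty(\mathbb S^n)$ as $\varepsilon\to0$. By Step 1 this graph has $\kappa_i>0$, $u>0$, $\phi'>0$, so it lies in $\mathcal C$; and it is rotationally symmetric. $\square$

## 6. Solving the dual equation near a degenerate hypersurface

Lemma 3 concerns the linear family $\rho_0+tQ[\rho_0]$. We need a genuine solution whose 2-jets agree with it to first order in $t$, and which depends continuously in $C^2$ on its initial value. We also need smoothness and uniqueness.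

Fix $\alpha\in(0,1)$. The space $C^{\alpha,\alpha/2}$ consists of the bounded functions that are $\alpha$-Hölder in space and $\alpha/2$-Hölder in time, with the usual norm. The norm of $C^{2+\alpha,1+\alpha/2}$ is the sum of the $C^{\alpha,\alpha/2}$-norms of $w,\nabla w,\nabla^2w,w_t$ and the Hölder seminorm of exponent $\frac{1+\alpha}2$ in time of $\nabla w$. Put
$$Y_T=C^{\alpha,\alpha/2}(\mathbb S^n\times[0,T]),\qquad Z_T=C^{2+\alpha,1+\alpha/2}(\mathbb S^n\times[0,T]).$$
All norms on function spaces over $\mathbb S^n$ are taken rotation invariant (replace a norm by its supremum over all rotations, which is equivalent). $C^{2+\alpha}$ denotes $C^{2,\alpha}(\mathbb S^n)$.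

**Lemma 5 (linear equations).** Let $a^{ij},b^i,d\in Y_T$ with norms $\le\Lambda$ and $a^{ij}\ge\Lambda^{-1}e^{ij}$. For $g\in Y_T$, $w_0\in C^{2+\alpha}$ there is a unique $w\in Z_T$ with
$$w_t=a^{ij}\nabla_{ij}w+b^i\nabla_iw+dw+g,\qquad w(0)=w_0,$$
and $\|w\|_{Z_T}\le C(n,\alpha,\Lambda,T)\big(\|g\|_{Y_T}+\|w_0\|_{C^{2+\alpha}}\big)$.

*Proof.* The same statement on $\mathbb R^n\times[0,T]$ is a textbook theorem: Ladyzhenskaya–Solonnikov–Ural'ceva, *Linear and quasilinear equations of parabolic type*, Ch. IV, Thm 5.1. We transfer it to the sphere.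

**Step 1: a priori estimate and uniqueness.** Take a finite partition of unity $\zeta_\beta$ supported in charts. Extend the coefficients from a neighborhood of $\operatorname{supp}\zeta_\beta$ to $\mathbb R^n$ with comparable bounds and ellipticity (cut off $a^{ij}$ against $\delta^{ij}$ and $b^i,d$ against $0$). Then $\zeta_\beta w$ solves an equation of the same type on $\mathbb R^n$ whose right-hand side is $\zeta_\beta g$ plus terms linear in $w,\nabla w$ with coefficients bounded in $C^{\alpha,\alpha/2}$. Summing the estimates on $\mathbb R^n$,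
$$\|w\|_{Z_T}\le C\big(\|g\|_{Y_T}+\|w_0\|_{C^{2+\alpha}}+\|w\|_{Y_T}+\|\nabla w\|_{Y_T}\big).$$
The space $Z_T$ embeds compactly into $\{w:w,\nabla w\in Y_T\}$, which embeds into $C^0$. By Ehrling's lemma the last two terms are at most $\epsilon\|w\|_{Z_T}+C_\epsilon\sup|w|$ for each $\epsilon>0$, and the maximum principle gives $\sup|w|\le e^{\Lambda T}(\sup|w_0|+T\sup|g|)$. Choosing $\epsilon$ small gives the estimate, and with it uniqueness.

**Step 2: existence.** For $w_t=\Delta w+g$ with smooth $g,w_0$, Duhamel's formula gives a smooth solution. For general $g\in Y_T$, $w_0\in C^{2+\alpha}$, approximate uniformly by smooth data bounded in $Y_T\times C^{2+\alpha}$; by Step 1 the solutions are bounded in $Z_T$, and by Arzelà–Ascoli a subsequence converges, with $\nabla^2$ and $\partial_t$, to a solution in $Z_T$. The method of continuity along $(1-s)\Delta+s(a^{ij}\nabla_{ij}+b^i\nabla_i+d)$, $s\in[0,1]$, whose a priori estimates are uniform in $s$, gives the general case. $\square$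

**Lemma 6 (nonlinear substitution).** If $q$ is a smooth function on an open set of jets, then $j\mapsto q(\cdot,j)$ is a $C^\infty$ map from the set of $j\in C^{\alpha,\alpha/2}$ with image relatively compact in the open set, to $C^{\alpha,\alpha/2}$, with derivative $\eta\mapsto Dq(\cdot,j)\eta$. This also holds on $\mathbb S^n\times[0,\infty)$ with global norms.

*Proof.* $C^{\alpha,\alpha/2}$ is an algebra. Substitution into a smooth function maps bounded sets of functions with image in a fixed compact set to bounded sets: for two points at which the values of $j$ are close, use the mean value inequality on the segment between the values; otherwise the difference of the values of $j$ is bounded below and the bound on $q$ suffices. Therefore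
$$q(j+\eta)-q(j)-Dq(j)\eta=\int_0^1(1-\vartheta)\,D^2q(j+\vartheta\eta)(\eta,\eta)\,d\vartheta$$
has norm at most $C\|\eta\|^2$ for small $\eta$, so the map is differentiable with the stated derivative. In the same way $j\mapsto Dq(j)$ is locally Lipschitz, so the map is $C^1$. Apply this inductively to the derivatives of $q$. $\square$

**Lemma 7 (regularity from rotations).** Let $A_1,\dots,A_N$ be a basis of the Killing fields of $\mathbb S^n$ with flows $R^i_s$, and $R_s=R^1_{s_1}\circ\dots\circ R^N_{s_N}$ for $s\in\mathbb R^N$. If $w$ is a function on $\mathbb S^n\times I$ such that $s\mapsto w\circ R_s$ (rotation of the space variable) is $C^\infty$ near $0$ into a space of functions continuously embedded in the bounded continuous functions on $\mathbb S^n\times I$, then all spatial derivatives of $w$ exist and are jointly continuous. Near each $x$, the map $x'\mapsto w(x',\cdot)$ is $C^\infty$ with values in the bounded continuous functions on $I$.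

*Proof.* The derivative of $s\mapsto R_sx$ at $s=0$ maps $\partial_{s_i}$ to $A_i(x)$, and these span $T_x\mathbb S^n$. So $s\mapsto R_sx$ is a submersion at $0$, and there is a smooth $\sigma$ near $x$ with $\sigma(x)=0$ and $R_{\sigma(x')}x=x'$. Then $w(x',\cdot)=(w\circ R_{\sigma(x')})(x,\cdot)$ is a $C^\infty$ function of $x'$, being the composition of $\sigma$, the given smooth map and evaluation at $x$. $\square$

**Lemma 8.** Let $\rho_0\in C^\infty(\mathbb S^n)$ be admissible.

1. There are $\tau\in(0,1]$, a neighborhood $\mathcal U$ of $\rho_0$ in $C^{2+\alpha}$ and a $C^\infty$ map $S:\mathcal U\to Z_\tau$ such that $S(\eta)$ is an admissible solution of (3) on $[0,\tau]$ with initial value $\eta$.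
2. $\|S(\rho_0)(t)-\rho_0-tQ[\rho_0]\|_{C^2(\mathbb S^n)}=o(t)$ as $t\to0$.
3. Two admissible solutions of (3) on $\mathbb S^n\times[0,t']$ with continuous $\rho_t,\nabla\rho,\nabla^2\rho$ and equal initial values coincide.
4. If $\eta\in\mathcal U$ is smooth, then $S(\eta)$ is smooth on $\mathbb S^n\times[0,\tau]$.

*Proof.* **Step 1: an approximate solution.** Let $\rho_1=Q[\rho_0]$, $\rho_2=DQ[\rho_0]\rho_1$ and $\bar\rho=\rho_0+t\rho_1+\frac{t^2}2\rho_2$, with $T\in(0,1]$ so small that $\bar\rho$ is admissible on $[0,T]$. The smooth error $e=\bar\rho_t-Q[\bar\rho]$ satisfies $e(0)=\rho_1-Q[\rho_0]=0$ and $e_t(0)=\rho_2-DQ[\rho_0]\rho_1=0$.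

**Step 2: item 1, by the inverse function theorem.** By Lemma 6, $\Psi(\rho)=(\rho_t-Q[\rho],\rho(0))$ is $C^\infty$ from a small ball about $\bar\rho$ in $Z_T$, consisting of admissible functions, into $Y_T\times C^{2+\alpha}$. Its differential at $\bar\rho$ is $w\mapsto(w_t-DQ[\bar\rho]w,w(0))$, an isomorphism by Lemma 5, since $DQ[\bar\rho]$ is uniformly elliptic by Section 3 and compactness. So $\Psi$ has a $C^\infty$ local inverse near $\Psi(\bar\rho)=(e,\rho_0)$, which we may take with values in the ball.

We do not want the error $e$ but zero, at least for a short time. Let $e_\tau(t)=e(t-\tau)$ for $t\ge\tau$ and $e_\tau(t)=0$ for $t\le\tau$. As $e$ is smooth and $e(0)=0$, the $e_\tau$ are uniformly Lipschitz in $(x,t)$ and converge uniformly to $e$ as $\tau\to0$; hence they converge in $Y_T$. Fix $\tau$ small and put $S(\eta)=\Psi^{-1}(e_\tau,\eta)|_{[0,\tau]}$ for $\eta$ near $\rho_0$. On $[0,\tau]$ the first component of $\Psi$ is $e_\tau=0$, so $S(\eta)$ solves (3); it is admissible and starts from $\eta$.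

**Step 3: item 2.** The difference $w=S(\rho_0)-\bar\rho$ satisfies on $[0,\tau]$
$$w_t=Q[\bar\rho+w]-Q[\bar\rho]-e,\qquad w(0)=0.$$
This is a linear equation as in Lemma 5, with coefficients $\int_0^1DQ(\mathrm{jet}(\bar\rho+\vartheta w))\,d\vartheta\in Y_\tau$ (the segment stays in the ball, so these are uniformly elliptic) and $g=-e$. For $t\le\tau$ apply Lemma 5 on $[0,\tau]$ with $g(s)=-e(\min(s,t))$ instead; by uniqueness on $[0,t]$, the solution equals $w$ there. So
$$\|w(t)\|_{C^2}\le C\,\|e\|_{C^{\alpha,\alpha/2}(\mathbb S^n\times[0,t])}$$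
with $C$ independent of $t$. Since $|e|+|\nabla e|\le Cs^2$ and $|e_t|\le Cs$ at time $s$, the sup norm and the spatial Hölder seminorm on $[0,t]$ are at most $Ct^2$, and $|e(s)-e(s')|\le Ct|s-s'|\le Ct^{2-\alpha/2}|s-s'|^{\alpha/2}$. So $\|w(t)\|_{C^2}\le Ct^{2-\alpha/2}\le Ct^{3/2}$. As $\bar\rho-\rho_0-t\rho_1=\frac{t^2}2\rho_2$, item 2 follows.

**Step 4: item 3.** Let $t^*$ be the supremum of the times up to which the two solutions coincide; they coincide on $[0,t^*]$ by continuity. Suppose $t^*<t'$. For $t$ slightly larger than $t^*$ both 2-jets are uniformly close to the common 2-jet at $t^*$, whose image is compact in the open set of admissible jets; so the segment between them consists of admissible jets. Then the difference satisfies a linear parabolic equation with bounded continuous coefficients and zero data at $t^*$, and vanishes by the maximum principle: a contradiction.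

**Step 5: item 4.** $Q$ commutes with rotations. For small $s$ we have $\eta\circ R_s\in\mathcal U$, and $S(\eta)\circ R_s$ and $S(\eta\circ R_s)$ are admissible solutions with the same initial value, so they coincide by item 3. As $\eta$ is smooth, $s\mapsto\eta\circ R_s$ is $C^\infty$ into $C^{2+\alpha}$; as $S$ is $C^\infty$, $s\mapsto S(\eta)\circ R_s$ is $C^\infty$ into $Z_\tau$. By Lemma 7 all spatial derivatives of $\rho=S(\eta)$ exist and are continuous on $\mathbb S^n\times[0,\tau]$. By $\rho_t=Q[\rho]$ the same holds for $\rho_t$ and, differentiating the equation in $t$ repeatedly, for all time derivatives. $\square$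

**Corollary 9.** Let $\rho_0=\rho_0^{(\lambda)}$ be as in Lemma 4, with $\tau,\mathcal U,S$ from Lemma 8. At $\theta_0$, the principal curvature $\kappa_1$ of the graph of $S(\rho_0)(t)$ is zero at $t=0$ and has a negative $t$-derivative at $t=0$.

*Proof.* The shape operator at fixed $\theta$ is a smooth function of the 2-jet. At $\theta_0$, $t=0$, the eigenvalue $\kappa_1=0$ is simple, the others being $\nu_r/r>0$; so the eigenvalue near $0$ is a smooth function of nearby 2-jets. By Lemma 8, item 2, the 2-jets of $S(\rho_0)(t)$ and of $\rho_0+tQ[\rho_0]$ at $\theta_0$ differ by $o(t)$. So $\kappa_1$ is differentiable at $t=0$ along $S(\rho_0)$ with the derivative (5). This is negative by Lemma 4, item 2, as $\nu_r>0$ and $n>k$. $\square$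

## 7. Loss of convexity of the dual: proof of Theorem 1

**Step 1: choice of the initial hypersurface.** This step fixes, in this order, $\lambda$, a time $t_1$, and $\varepsilon$. Take $\lambda$ small (how small is said below), $\rho_0=\rho_0^{(\lambda)}$, and $\tau,\mathcal U,S$ from Lemma 8. By Corollary 9 there is $t_1\in(0,\min(\tau,t_0))$ such that the graph of $S(\rho_0)(t_1)$ has a negative principal curvature at $\theta_0$. Since $S$ is continuous into $Z_\tau$ and $\rho_\varepsilon\to\rho_0$ in $C^\infty$, for all small $\varepsilon>0$ we have $\rho_\varepsilon\in\mathcal U$ and the graph of $S(\rho_\varepsilon)(t_1)$ has a negative principal curvature at $\theta_0$. Fix such an $\varepsilon$ and write $\tilde\rho=S(\rho_\varepsilon)$, which is smooth by Lemma 8, item 4. Let $M_0\in\mathcal C$ be the dual of the graph of $\rho_\varepsilon$. It is admissible and rotationally symmetric.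

By Lemma 1, on $M_0$ we have $\cos\rho=\tilde u$ and $u=\tilde\phi'$. By Lemma 4, items 3 and 4, these are uniformly close to $\cos r_0$ and $\sin r_0$ if $\lambda$, and then $\varepsilon$, are small. So $\rho$ is close to $r_0$, $v=\phi/u$ is close to $1$, and $|\nabla\rho|=\phi\sqrt{v^2-1}$ is close to $0$. Thus $\|\rho-r_0\|_{C^1}<\varepsilon_0$ for suitable $\lambda,\varepsilon$.

For $0\le t\le\tau$ the function $\tilde\rho(t)$ is admissible, so $\tilde\phi'$, $\tilde u=\phi(\tilde\rho)/v$ and $G(\tilde\kappa)$ are positive and continuous. By compactness there is $\delta_0>0$ such that for $0\le t\le\tau$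
$$\tilde\phi'\ge\delta_0,\quad\tilde u\ge\delta_0,\quad\tilde\kappa_i\le1/\delta_0,\quad\delta_0\le G(\tilde\kappa)\le1/\delta_0. \tag{7}$$

**Step 2: any solution of the original flow is dual to $\tilde\rho$.** Let $X$ be any smooth solution of (1) on $[0,t']$, $t'\le t_1$, starting from $M_0$. Nothing is assumed about its convexity for $t>0$. Let $J$ be the set of $t\in[0,t']$ such that $M_s\in\mathcal C$ for all $s\in[0,t]$. It is an interval containing $0$, and relatively open, since the conditions defining $\mathcal C$ are open and $M$ is compact. On $J$ the dual hypersurfaces lie in $\mathcal C$; they are radial graphs of a function smooth in $(\theta,t)$ and have normal speed (2). So this function solves (3), is admissible by Lemma 2, and has initial value $\rho_\varepsilon$. It therefore equals $\tilde\rho$ by Lemma 8, item 3. By Lemma 1 and (7), on $J$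
$$\kappa_i=1/\tilde\kappa_i\ge\delta_0,\qquad u=\tilde\phi'\ge\delta_0,\qquad\langle o,X\rangle=\tilde u\ge\delta_0 .$$
These inequalities pass to the limit, so $J$ is closed, and $J=[0,t']$.

**Step 3: there is no smooth solution on $[0,t_0]$.** If there were one, Step 2 with $t'=t_1$ would show that the graph of $\tilde\rho(t_1)$ has all principal curvatures equal to $1/\kappa_i>0$. But it has a negative principal curvature at $\theta_0$.

**Step 4: what happens.** Let $T$ be the first time at which the minimum of the principal curvatures of the graph of $\tilde\rho(t)$ is $0$. As this minimum is continuous, positive at $t=0$ and negative at $t_1$, we have $0<T<t_1$. For $t<T$ the graph of $\tilde\rho(t)$ lies in $\mathcal C$; let $\hat X(\cdot,t)$ be its dual, parametrized by $\mathbb S^n$. This is a smooth family in $\mathcal C$ with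
$$\hat X_t=f\nu+d\hat X(W),\qquad f=c\phi'-uF,$$
for a smooth tangential field $W$. Solve $\partial_t\psi=-W(\psi,t)$ on the closed manifold $\mathbb S^n$, with $\psi(\cdot,0):M\to\mathbb S^n$ the diffeomorphism for which $\hat X(\psi(\cdot,0),0)$ is the given embedding of $M_0$. Then $X=\hat X\circ\psi$ satisfies $X_t=f\nu+d\hat X(W)-d\hat X(W)=f\nu$: it is a smooth strictly convex solution of (1) on $[0,T)$.

It is unique. If $X$ is any smooth solution on $[0,t']$ with $t'<T$, then by Step 2 $X(\cdot,t)$ is an embedding with the same image as $\hat X(\cdot,t)$. So $X=\hat X\circ\psi$ with diffeomorphisms $\psi(\cdot,t)$ depending smoothly on $t$, and since $X_t$ is normal, $d\hat X(W+\psi_t)=0$. So $\psi$ solves the same ODE with the same initial value.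

Finally $\max_{M_t}\kappa_i=1/\min\tilde\kappa_i\to\infty$ as $t\to T$, while by (7) $u,\cos\rho,\kappa_i\ge\delta_0$ and $F=G(\tilde\kappa)\in[\delta_0,1/\delta_0]$ on $[0,T)$. The duals $-\nu(M_t)$, the graphs of $\tilde\rho(t)$, converge smoothly to the graph of $\tilde\rho(T)$, which is smooth and weakly convex with a zero principal curvature somewhere.

**Step 5: openness.** Let $M_0'$ be smooth and sufficiently $C^4$-close to $M_0$. Then $M_0'\in\mathcal C$, and its dual, given by $-\nu$, is $C^3$-close to that of $M_0$. So the radial function $\eta$ of the dual is $C^{2+\alpha}$-close to $\rho_\varepsilon\in\mathcal U$ and lies in $\mathcal U$; its graph lies in $\mathcal C$; and by continuity of $S$ the graph of $S(\eta)(t_1)$ still has a negative principal curvature at $\theta_0$. The bounds (7) hold for $S(\eta)$ with some $\delta_0$ of its own, and Steps 2–4 apply verbatim with $\eta$ in place of $\rho_\varepsilon$. $\square$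

## 8. Convergence from $C^{2,\alpha}$-small perturbations: proof of Theorem 2

Here we work with the original flow, near a centered sphere. For graphs it reads
$$\rho_t=P[\rho]:=(c\phi'-uF)\,v,$$
smooth in the 2-jet near constants in $(0,\pi/2)$, and $P[r']=0$ for constants $r'$. The kernel of the linearization will consist of the constants, so the limit radius must be treated as an unknown.

**Step 1: linearization at a constant $r$.** There $F=c\phi'/\phi$, and $\partial_iF=c/n$ by symmetry and homogeneity of degree one. To first order in $w$, by (4), the shape operator of $r+w$ changes by $-\phi^{-2}(w\,\delta_i^j+\nabla_i\nabla^jw)$; $\phi'$ changes by $-\phi w$; and $u=\phi$, $v=1$ up to quadratic terms in $\nabla w$, so $u$ changes by $\phi'w$. Hence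
$$DP[r]w=-c\phi w-\phi'\frac{c\phi'}\phi\,w+\phi\,\frac cn\,\frac{\Delta w+nw}{\phi^2}=a\,\Delta w,\qquad a=\frac c{n\,\phi(r)},$$
because $-\phi-\phi'^2/\phi+1/\phi=0$. (The first nonzero eigenvalue of $-\Delta$ on $\mathbb S^n$ is $n$, so the slowest rate is $an=c/\sin r$: the rate at which centers of spheres moved in Section 2.)

**Step 2: the functional setting.** Fix $0<\delta<an$. Let $Y^\delta,Z^\delta$ be the spaces of functions on $\mathbb S^n\times[0,\infty)$ with $e^{\delta t}g\in C^{\alpha,\alpha/2}$ and $e^{\delta t}w\in C^{2+\alpha,1+\alpha/2}$ respectively, with global norms. Near $(r,0)\in\mathbb R\times Z^\delta$ define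
$$\Psi(r',w)=\big(w_t-P[r'+w],\;r'+w(0)\big)\in Y^\delta\times C^{2+\alpha}(\mathbb S^n).$$
Since $P[r']=0$,
$$e^{\delta t}P[r'+w]=\Big(\int_0^1DP\big(\mathrm{jet}(r'+\vartheta w)\big)\,d\vartheta\Big)\cdot\mathrm{jet}(e^{\delta t}w),$$
so $\Psi$ is well defined and $C^\infty$ by Lemma 6. As $\Delta$ kills constants, $D\Psi(r,0)(r',w)=\big(w_t-a\Delta w,\;r'+w(0)\big)$.

**Step 3: $D\Psi(r,0)$ is an isomorphism.** Given $(g,v_0)\in Y^\delta\times C^{2+\alpha}$, split off spatial means, denoted by bars.

*Mean part.* We need $\bar w_t=\bar g$ with decay and $r'+\bar w(0)=\bar v_0$. So $\bar w(t)=-\int_t^\infty\bar g$ and $r'=\bar v_0-\bar w(0)$, uniquely, and $|e^{\delta t}\bar w|\le\delta^{-1}\sup|e^{\delta t}g|$; the bound on $\bar w_t$ is that on $\bar g$.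

*Mean-zero part.* Take $g,v_0,w$ with mean zero. Then $z=e^{\delta t}w$ must solve
$$z_t=a\Delta z+\delta z+\hat g,\qquad\hat g=e^{\delta t}g,\qquad z(0)=v_0 .$$
By Lemma 5 on finite intervals there is a unique solution, and it has mean zero. We must bound it globally. Let $E_t=e^{t(a\Delta+\delta)}$ on mean-zero functions. We claim
$$\|E_t\|_{C^{2+\alpha}\to C^{2+\alpha}}\le C\,e^{-(an-\delta)t}.$$
For $t\le1$ this is Lemma 5. For $t\ge1$, write $e^{ta\Delta}=e^{a\Delta}e^{(t-1)a\Delta}$: on mean-zero functions $\|e^{(t-1)a\Delta}\|_{L^2\to L^2}\le e^{-an(t-1)}$, and $e^{a\Delta}:L^2\to C^3$ is bounded, because all $(-\Delta)^le^{a\Delta}$ are bounded on $L^2$ and by Sobolev embedding. Put $E=E_1$. For integers $j\ge0$ we have $z(j+1)=Ez(j)+\zeta_j$, where $\zeta_j$ is the value at time $j+1$ of the solution on $[j,j+1]$ with zero data at time $j$; by Lemma 5, $\|\zeta_j\|_{C^{2+\alpha}}\le C\|\hat g\|_{C^{\alpha,\alpha/2}}$. Hence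
$$z(j)=E^jv_0+\sum_{i<j}E^{j-1-i}\zeta_i,\qquad\|z(j)\|_{C^{2+\alpha}}\le C\big(\|v_0\|_{C^{2+\alpha}}+\|\hat g\|_{C^{\alpha,\alpha/2}}\big)$$
by summing a geometric series, as $E^j=E_j$. Now Lemma 5 on $[j,j+2]$, with constant independent of $j$, bounds $\|z\|_{C^{2+\alpha,1+\alpha/2}}$ on $[j,j+2]$ uniformly in $j$. Times at distance at most $1$ lie in a common such interval, and for larger distances the Hölder quotients are bounded by sup norms; so the bound holds on $[0,\infty)$.

**Step 4: solutions for all time.** By the inverse function theorem there are a ball $\mathcal V$ about $(r,0)$ on which $\Psi$ is injective, a ball $\mathcal B$ about $r$ in $C^{2+\alpha}$ and a $C^\infty$ map $\Sigma:\mathcal B\to\mathcal V$ with $\Psi(\Sigma(\eta))=(0,\eta)$. For smooth $\rho_0\in\mathcal B$ let $(r_\infty,w)=\Sigma(\rho_0)$. Then $\rho=r_\infty+w$ solves $\rho_t=P[\rho]$ for all $t\ge0$, $\rho(0)=\rho_0$, and $\|\rho(t)-r_\infty\|_{C^{2+\alpha}}\le Ce^{-\delta t}$. For $\mathcal V$ small, $\kappa_i$ stays close to $\cot r>0$ for all time.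

**Step 5: smoothness and $C^\infty$ convergence.** $P$ commutes with rotations and $\mathcal V,\mathcal B$ are rotation invariant. So $\Psi(r_\infty,w\circ R_s)=(0,\rho_0\circ R_s)$ with $(r_\infty,w\circ R_s)\in\mathcal V$, and injectivity gives $\Sigma(\rho_0\circ R_s)=(r_\infty,w\circ R_s)$. Since $s\mapsto\rho_0\circ R_s\in C^{2+\alpha}$ is $C^\infty$, so is $s\mapsto w\circ R_s\in Z^\delta$. Apply Lemma 7 to $e^{\delta t}w$ with $I=[0,\infty)$: all spatial derivatives of $w$ are continuous and $O(e^{-\delta t})$, uniformly on $\mathbb S^n$ by compactness. By $\rho_t=P[\rho]$ and $P[r_\infty]=0$ the same holds for $\rho_t$ and its spatial derivatives, and inductively for all time derivatives. So $\rho$ is smooth on $\mathbb S^n\times[0,\infty)$ and converges exponentially in $C^\infty$ to $r_\infty$.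

**Step 6: the parametrized flow.** As in Section 7, Step 4, $X=\hat X\circ\psi$ solves (1), where $\hat X$ is the graph parametrization, $W$ is the tangential part of $\hat X_t=\rho_t\,\partial_\rho$, and $\partial_t\psi=-W(\psi,t)$. By Step 5, $W$ decays exponentially with all derivatives. Hence $\psi$ converges exponentially. So do its derivatives: they solve linear ODEs with exponentially decaying coefficients and, for higher derivatives, exponentially decaying inhomogeneities. The logarithm of the Jacobian determinant has an integrable time derivative, so the determinant stays bounded away from $0$. The limit of $\psi$ is then a local diffeomorphism onto $\mathbb S^n$ from a closed connected manifold, hence a covering, hence a diffeomorphism. Thus $X$ is a smooth solution on $[0,\infty)$, strictly convex by Step 4, converging exponentially in $C^\infty$ to an embedding onto the sphere of radius $r_\infty$ about $o$.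

**Step 7: variation of the quermassintegrals.** It remains to identify $r_\infty$. Let $X_t=f\nu$ with any smooth speed $f$. First, $\nu_t=-\nabla f-fX$, since $\langle\nu_t,X\rangle=-\langle\nu,X_t\rangle=-f$ and $\langle\nu_t,X_i\rangle=-\langle\nu,(f\nu)_i\rangle=-f_i$. Differentiate $\nu_i=h_i^lX_l$ in $t$ and take tangential parts: $-\nabla_i\nabla^jf\,X_j-fX_i=(\partial_th_i^j)X_j+h_i^l\,f\,h_l^j\,X_j$, so
$$\partial_th_i^j=-\nabla_i\nabla^jf-f\,h_i^lh_l^j-f\,\delta_i^j .$$
Also $\partial_tg_{ij}=2fh_{ij}$, so $\partial_t\,d\mu_g=f\sigma_1\,d\mu_g$.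

Let $T_j=\partial\sigma_{j+1}/\partial h$ be the Newton tensors, with eigenvalues $\sigma_{j;i}$. From $\sigma_{j;i}=\sigma_j-\kappa_i\sigma_{j-1;i}$ we get $(T_j)^i_l=\sigma_j\delta^i_l-(T_{j-1})^i_mh^m_l$. They are divergence-free: $T_0$ is the identity and, inductively, by the Codazzi equation (in a space form $\nabla h$ is totally symmetric),
$$\nabla_i(T_j)^i_l=\nabla_l\sigma_j-(T_{j-1})^i_m\nabla_ih^m_l=\nabla_l\sigma_j-(T_{j-1})^i_m\nabla_lh^m_i=0 .$$
Moreover $\sum_i\sigma_{j-1;i}=(n-j+1)\sigma_{j-1}$, $\sum_i\kappa_i\sigma_{j-1;i}=j\sigma_j$ and $\sum_i\kappa_i^2\sigma_{j-1;i}=\sum_i\kappa_i(\sigma_j-\sigma_{j;i})=\sigma_1\sigma_j-(j+1)\sigma_{j+1}$. So, the term with $\nabla^2f$ integrating to zero,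
$$\frac d{dt}\int\sigma_j\,d\mu_g=\int f\big[\sigma_1\sigma_j-(\sigma_1\sigma_j-(j+1)\sigma_{j+1})-(n-j+1)\sigma_{j-1}\big]d\mu_g .$$
Together with $\frac d{dt}\mathrm{Vol}=\int f\,d\mu_g$ and $\frac d{dt}\mathrm{Area}=\int f\sigma_1\,d\mu_g$ this gives, by induction on $j$ in steps of two (the term with $\sigma_{j-1}$ cancels the derivative of the correction term in $\mathcal A_j$),
$$\frac d{dt}\mathcal A_j=(j+1)\int f\,\sigma_{j+1}\,d\mu_g\qquad(0\le j\le n-1). \tag{8}$$

**Step 8: conservation of $\mathcal A_{k-1}$.** On a hypersurface $\nabla_i\nabla_jX=-h_{ij}\nu-g_{ij}X$, so $\nabla_i\nabla_j(-\cos\rho)=-\langle o,\nabla_i\nabla_jX\rangle=\phi'g_{ij}-u\,h_{ij}$. Contract with the divergence-free tensor $T_k=\partial\sigma_{k+1}/\partial h$, whose trace is $(n-k)\sigma_k$ and whose contraction with $h$ is $(k+1)\sigma_{k+1}$, and integrate. This is Minkowski's formula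
$$(n-k)\int\phi'\sigma_k\,d\mu_g=(k+1)\int u\,\sigma_{k+1}\,d\mu_g .$$
By (8) with $j=k-1$ and $f=c\phi'-uF$, along the flow
$$\frac d{dt}\mathcal A_{k-1}=k\int\big(c\,\phi'\sigma_k-u\,\sigma_{k+1}\big)d\mu_g=0,$$
since $c=\frac{n-k}{k+1}$. So the limit sphere has $\mathcal A_{k-1}=\mathcal A_{k-1}(\Omega_0)$. This determines its radius: by (8) with $f=1$, $\frac d{dr}\mathcal A_{k-1}(B_r(o))=k\int\sigma_k\,d\mu_g>0$ for $r<\pi/2$. $\square$
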